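# An algebraic equation for the entries of a Sinkhorn limit

## Two by two matrices

Start with a positive $n\times n$ matrix $A=(a_{ij})$. Multiply each row and each column by a positive number so that all row sums and all column sums become $1$.

**Definition (Sinkhorn limit).** The Sinkhorn limit $\mathrm{Sink}(A)$ is the unique doubly stochastic matrix (all row and column sums equal to $1$) of the form $(\rho_i a_{ij}\gamma_j)$ with $\rho_i,\gamma_j>0$. Equivalently, it is the limit of alternately scaling the rows and then the columns of $A$ to have sum $1$.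

We want a polynomial equation for the top left entry $x$ of $\mathrm{Sink}(A)$ whose coefficients are polynomials in the $a_{ij}$. For $n=1$ we have $x=1$. For $n=2$ the equation can be found directly. A doubly stochastic $2\times2$ matrix with top left entry $x$ is
$$B=\begin{pmatrix}x&1-x\\1-x&x\end{pmatrix},$$
so $x$ determines everything. If $b_{ij}=\rho_ia_{ij}\gamma_j$, then $b_{11}b_{22}\,a_{12}a_{21}=b_{12}b_{21}\,a_{11}a_{22}$, because both sides equal $\rho_1\rho_2\gamma_1\gamma_2\,a_{11}a_{22}a_{12}a_{21}$. Substituting gives $x^2a_{12}a_{21}=(1-x)^2a_{11}a_{22}$, that is,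
$$(a_{11}a_{22}-a_{12}a_{21})\,x^2-2a_{11}a_{22}\,x+a_{11}a_{22}=0. \tag{1}$$

For instance, $A=\begin{pmatrix}4&1\\1&1\end{pmatrix}$ gives $3x^2-8x+4=0$, with roots $\tfrac23$ and $2$. The first is the Sinkhorn entry: $\mathrm{Sink}(A)=\begin{pmatrix}2/3&1/3\\1/3&2/3\end{pmatrix}$. The second root also has a meaning. The matrix $\begin{pmatrix}2&-1\\-1&2\end{pmatrix}$ has all row and column sums $1$, and it is a scaling of $A$ if we allow nonzero real factors: take $\rho=(1,-2)$, $\gamma=(\tfrac12,-1)$. Keep this in mind, since the same reading of the extra roots returns later.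

What changes when $n\ge3$? The doubly stochastic condition leaves $(n-1)^2$ free entries, so $x$ no longer determines $B$, and one invariant no longer suffices. We ask two things: which polynomials in the $a_{ij}$ should replace the coefficients in (1), and why there should be an equation of that shape.

## The shape of the equation

In (1) the coefficients are built from $\det A$ and $a_{11}a_{22}$. The general pattern uses minors containing row $1$ and column $1$, and minors avoiding both.

Let $A_{R,C}$ be the submatrix with rows $R$ and columns $C$, and set $\det A_{\emptyset,\emptyset}=1$. We define everything for $p\times q$ matrices, $p,q\ge1$, because the proof is no harder there.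

**Definition.** Let
$$D=D(p,q)=\{(R,C): R\subseteq\{2,\dots,p\},\ C\subseteq\{2,\dots,q\},\ |R|=|C|\},$$
and for $(R,C)\in D$ and $S\subseteq D$ put
$$\Delta\binom RC=\det A_{\{1\}\cup R,\{1\}\cup C},\qquad \Gamma\binom RC=a_{11}\det A_{R,C},$$
$$M(S)=\prod_{(R,C)\in S}\Delta\binom RC\prod_{(R,C)\in D\setminus S}\Gamma\binom RC .$$

For $p=q=n$ we have $|D(n,n)|=\sum_k\binom{n-1}k^2=\binom{2n-2}{n-1}$. As an example take $n=2$. Then $D=\{(\emptyset,\emptyset),(\{2\},\{2\})\}$, and $\Delta=\Gamma=a_{11}$ at $(\emptyset,\emptyset)$. At $(\{2\},\{2\})$ we have $\Delta=a_{11}a_{22}-a_{12}a_{21}$ and $\Gamma=a_{11}a_{22}$. So (1) multiplied by $a_{11}$ reads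
$$M(D)x^2-2M(\{(\emptyset,\emptyset)\})x+M(\emptyset)=0. \tag{2}$$

**Conjecture** (Eric Rowland, Jason Wu, "The entries of the Sinkhorn limit of an $m\times n$ matrix", arXiv:2409.02789 (2024))**.** Let $n\ge1$. There exist integers $c_S(n)$, indexed by $S\subseteq D(n,n)$, such that for every positive $n\times n$ matrix $A$ the top left entry $x$ of $\mathrm{Sink}(A)$ satisfies
$$\sum_{S\subseteq D(n,n)}c_S(n)\,M(S)\,x^{|S|}=0,$$
and the left side is not the zero polynomial in $x$ and the entries of $A$.

We shall prove this for every $n\ge 1$, with explicit $c_S(n)$. Then we shall show that the equation is irreducible and essentially unique.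

Nontriviality is required of the polynomial in $x$ and the $a_{ij}$, not for each single $A$. When $n=3$ and all $a_{ij}=1$, both $\Delta$ and $\Gamma$ vanish at $(\{2,3\},\{2,3\})$, so every $M(S)$ is $0$ for this $A$.

## Elimination for three by three matrices, and where it stalls

Copy the $2\times2$ argument for $n=3$. Take $b_{22},b_{23},b_{32},b_{33}$ as unknowns. The other entries are affine functions of these, and the scaling condition gives
$$a_{1j}a_{i1}\,b_{11}b_{ij}=a_{11}a_{ij}\,b_{1j}b_{i1}\qquad(i,j\in\{2,3\}).$$
These are four quadratic equations in four unknowns, and one would like to eliminate all unknowns except $x=b_{11}$. The product of the degrees is $16$, while the conjectured degree is $\binom42=6$. Bézout's theorem does not even apply: the top-degree parts of the equations are the same expressions evaluated on matrices with zero row and column sums, and they all vanish on such matrices with zero first row. Those form a $2$-dimensional space (second row $(s,t,-s-t)$, third row its negative), so there is a whole line of common zeros at infinity. Moreover, nothing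 in the elimination suggests that the coefficients should be integer combinations of products of minors.

So look at how minors behave. If $B=(\rho_ia_{ij}\gamma_j)$, then a minor of $B$ is the minor of $A$ times a monomial in $\rho,\gamma$. Dividing the minor on $\{1\}\cup R,\{1\}\cup C$ by the minor on $R,C$, almost all of the monomial cancels:
$$\frac{\det B_{\{1\}\cup R,\{1\}\cup C}}{\det B_{R,C}}=\rho_1\gamma_1\frac{\det A_{\{1\}\cup R,\{1\}\cup C}}{\det A_{R,C}}=x\,\frac{\Delta\binom RC}{\Gamma\binom RC},$$
whenever the denominators are nonzero, since $x=\rho_1a_{11}\gamma_1$. The unknown factors survive only through $x$. What is missing is a relation, coming from the row and column sums, between minors of $B$ with and without the index $1$.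

Try $n=2$: here $b_{11}=b_{22}$ and $\det B=2b_{22}-1$. Try $n=3$. Counting the total sum of $B$ gives $b_{11}=b_{22}+b_{23}+b_{32}+b_{33}-1$. Next, with $b_{12}=1-b_{22}-b_{32}$ and $b_{21}=1-b_{22}-b_{23}$,
$$b_{11}b_{22}-b_{12}b_{21}=(b_{22}+b_{23}+b_{32}+b_{33}-1)b_{22}-(1-b_{22}-b_{32})(1-b_{22}-b_{23}),$$
and after multiplying out, the only surviving quadratic terms are $b_{22}b_{33}-b_{23}b_{32}$:
$$\det B_{\{1,2\},\{1,2\}}=\det B_{\{2,3\},\{2,3\}}+b_{22}+b_{23}+b_{32}-1. \tag{3}$$
The quadratic terms collapse into a single minor. In each case the minor containing row and column $1$ is a fixed integer linear combination of the minors avoiding them, where the empty minor $1$ is counted among the latter. If this holds in general, then there are $|D|$ linear relations between $|D|$ unknown minors and the same minors rescaled by $x\Delta/\Gamma$. That is a homogeneous linear system with a nonzero solution, so its determinant vanishes, and the determinant is the equation.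

## A linear identity between minors

Fix positive reals $\alpha_1,\dots,\alpha_p$ and $\beta_1,\dots,\beta_q$ with $\sum\alpha_i=\sum\beta_j=:\tau$. They are the prescribed row and column sums (the *marginals*). The conjecture is the case $p=q=n$, all $\alpha_i=\beta_j=1$.

**Encoding.** We want to treat minors of all sizes as maximal minors of one matrix. Let $\Omega=\{2,\dots,p\}\sqcup\{2',\dots,q'\}$, ordered by $2<\dots<p<2'<\dots<q'$. Encode $(R,C)\in D$ by
$$U=R\sqcup\{j':j\in\{2,\dots,q\}\setminus C\}\subseteq\Omega .$$
Since $|R|=|C|$, we get $|U|=q-1$, and $(R,C)\mapsto U$ is a bijection from $D$ to the $(q-1)$-subsets of $\Omega$. In particular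
$$N:=|D|=\binom{p+q-2}{q-1}=\binom{p+q-2}{p-1}.$$
We use $(R,C)$ and $U$ interchangeably as indices.

**Definition (the matrix $P$).** For $i,j\ge2$ put
$$r_i=\alpha_i,\quad r_{j'}=1,\qquad t_i=1,\quad t_{j'}=-\beta_j .$$
Let $P=P(\alpha,\beta)$ be the $D\times D$ matrix with
$$P_{U,U}=\alpha_1+\sum_{u\in U}r_ut_u=\alpha_1+\sum_{i\in R}\alpha_i-\sum_{j\ge2,\,j\notin C}\beta_j,$$
$$P_{U,(U\setminus u)\cup v}=(-1)^{s(U,u,v)}\,r_ut_v\qquad(u\in U,\ v\notin U),$$
where $s(U,u,v)$ is the number of elements of $U\setminus u$ strictly between $u$ and $v$, and all other entries $0$.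

The entries of $P$ lie in $\mathbb Z[\alpha,\beta]$. For $p=q=n$ and all marginals $1$, the diagonal entry at $(R,C)$ is $1+|R|-(n-1-|C|)=2|R|+2-n$, and the other entries are $0,\pm1$.

For $C\subseteq\{2,\dots,q\}$ let $\varepsilon_C=\pm1$ be the sign of the permutation that lists $C$ increasingly and then $\{2,\dots,q\}\setminus C$ increasingly. For $q=3$: $\varepsilon_\emptyset=\varepsilon_{\{2\}}=\varepsilon_{\{2,3\}}=1$ and $\varepsilon_{\{3\}}=-1$.

**Lemma 1.** Let $B$ be a complex $p\times q$ matrix with row sums $\alpha_i$ and column sums $\beta_j$. Put $g_{R,C}=\varepsilon_C\det B_{R,C}$ and $d_{R,C}=\varepsilon_C\det B_{\{1\}\cup R,\{1\}\cup C}$. Then $d=Pg$.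

*Proof.*

**Step 1: write $g$ as maximal minors.** Let $y_i=(b_{i2},\dots,b_{iq})$, and let $e_j$ $(2\le j\le q)$ be the standard row vectors of length $q-1$. Put $z_i=y_i$ for $2\le i\le p$ and $z_{j'}=e_j$. For a $(q-1)$-subset $U$ of $\Omega$ let $G(U)$ be the determinant of the matrix with rows $z_u$, $u\in U$, in increasing order. If $U$ corresponds to $(R,C)$, move the columns in $C$ to the front, which multiplies the determinant by $\varepsilon_C$. The matrix becomes
$$\begin{pmatrix}B_{R,C}&*\\0&I\end{pmatrix},$$
so $G(U)=\varepsilon_C\det B_{R,C}=g_{R,C}$.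

**Step 2: write $d$ the same way and bring in the row sums.** By the same column move, with column $1$ left in front, $d_{R,C}$ is the determinant of the $q\times q$ matrix with rows
$$(b_{11},y_1);\qquad (b_{i1},y_i)\ \text{for } i\in R;\qquad (0,e_j)\ \text{for } j\ge2,\ j\notin C.$$
Add columns $2,\dots,q$ to column $1$. The determinant does not change, and the first column now contains row sums: the rows become $(\alpha_1,y_1)$ and $(r_u,z_u)$ for $u\in U$. Expand along column $1$. The first entry contributes $\alpha_1G(U)$. The entry $r_u$ in row $k\ge2$ has cofactor sign $(-1)^{k+1}$, and its minor has rows $y_1$ followed by the $z$'s other than $z_u$. Moving $y_1$ down into the place of the deleted row passes $k-2$ rows. The total sign is $(-1)^{k+1+k-2}=-1$. Hence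
$$d_{R,C}=\alpha_1G(U)-\sum_{u\in U}r_u\,G(U;z_u\to y_1), \tag{4}$$
where $G(U;z_u\to y)$ means that row $z_u$ is replaced in place by $y$.

**Step 3: remove $y_1$ with the column sums.** The sums of columns $2,\dots,q$ say $\sum_iy_i=\sum_{j\ge2}\beta_je_j$, so
$$y_1=\sum_{j\ge2}\beta_je_j-\sum_{i\ge2}y_i=-\sum_{v\in\Omega}t_vz_v .$$
Insert this in (4) and use multilinearity:
$$d_{R,C}=\alpha_1G(U)+\sum_{u\in U}\sum_{v\in\Omega}r_ut_v\,G(U;z_u\to z_v).$$
If $v=u$, the last determinant is $G(U)$. If $v\in U\setminus u$, a row is repeated and it is $0$. If $v\notin U$, we sort the rows: $z_v$ passes exactly the elements of $U\setminus u$ strictly between $u$ and $v$, and we get $(-1)^{s(U,u,v)}G((U\setminus u)\cup v)$. The coefficients are the entries of $P$, so $d=Pg$. $\square$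

**Example ($n=2$).** In the order $(\emptyset,\emptyset),(\{2\},\{2\})$, that is $U=\{2'\},\{2\}$, and for marginals $1$,
$$P=\begin{pmatrix}0&1\\-1&2\end{pmatrix},$$
which says $b_{11}=b_{22}$ and $\det B=-1+2b_{22}$.

**Example ($n=3$).** In the order $(\emptyset,\emptyset)$, $(2,2)$, $(2,3)$, $(3,2)$, $(3,3)$, $(23,23)$ (braces and commas inside sets omitted),
$$P=\begin{pmatrix}-1&1&-1&1&-1&0\\-1&1&-1&1&0&1\\1&-1&1&0&1&1\\-1&1&0&1&-1&-1\\1&0&1&-1&1&-1\\0&-1&-1&1&1&3\end{pmatrix},\qquad g=\begin{pmatrix}1\\b_{22}\\-b_{23}\\b_{32}\\-b_{33}\\ \det B_{23,23}\end{pmatrix}.$$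
For example, take the second row, $U=\{2,3'\}$. The exchanges $2\to3$, $2\to2'$, $3'\to3$, $3'\to2'$ all have $s=0$ and give the entries $1,-1,1,-1$ at $(3,2)$, $(\emptyset,\emptyset)$, $(23,23)$, $(2,3)$. This row is (3). The first row is the formula for $b_{11}$ found above.

## The determinant that vanishes at $x$

Define
$$F(A,x)=\det\bigl(x\,\mathrm{diag}(\Delta)-\mathrm{diag}(\Gamma)P\bigr). \tag{5}$$

**The shape of $F$.** We check first that $F$ has the conjectured form. If $X$ is diagonal, multilinearity in the rows gives $\det(X+Y)=\sum_{S\subseteq D}\prod_{i\in S}X_{ii}\det Y[D\setminus S]$, where $Y[\cdot]$ is the principal submatrix and the empty determinant is $1$: in each row choose the contribution of $X$ (rows in $S$) or of $Y$. With $X=x\,\mathrm{diag}(\Delta)$ and $Y=-\mathrm{diag}(\Gamma)P$ this is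
$$F(A,x)=\sum_{S\subseteq D}c_S\,M(S)\,x^{|S|},\qquad c_S=(-1)^{|D\setminus S|}\det P[D\setminus S]. \tag{6}$$

**Lemma 2.** Let $A$ be a complex $p\times q$ matrix with $a_{11}\ne0$, and let $\rho_i,\gamma_j\in\mathbb C^*$ be such that $B=(\rho_ia_{ij}\gamma_j)$ has row sums $\alpha_i$ and column sums $\beta_j$. Then $F(A,b_{11})=0$.

*Proof.* Let $x=b_{11}=\rho_1\gamma_1a_{11}$ and $\pi_{R,C}=\prod_{i\in R}\rho_i\prod_{j\in C}\gamma_j$. Then
$$\det B_{\{1\}\cup R,\{1\}\cup C}=\rho_1\gamma_1\pi_{R,C}\,\Delta\binom RC=\frac{\pi_{R,C}}{a_{11}}\,x\,\Delta\binom RC,\qquad \det B_{R,C}=\frac{\pi_{R,C}}{a_{11}}\,\Gamma\binom RC .$$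
Multiply the first by $\varepsilon_C\Gamma\binom RC$ and the second by $\varepsilon_C\,x\Delta\binom RC$. The right sides agree, so
$$\Gamma\binom RC\,d_{R,C}=x\,\Delta\binom RC\,g_{R,C}\qquad\text{for all }(R,C)\in D,$$
and no division by a minor was needed. By Lemma 1, $d=Pg$, so $\bigl(x\,\mathrm{diag}(\Delta)-\mathrm{diag}(\Gamma)P\bigr)g=0$. Since $g_{\emptyset,\emptyset}=1$, the vector $g$ is not zero, and the determinant vanishes. $\square$

**Theorem 1.** Let $n\ge1$, and let $P$ be the integer matrix above for $p=q=n$ and all $\alpha_i=\beta_j=1$. The integers $c_S(n)=(-1)^{|D\setminus S|}\det P[D\setminus S]$ satisfy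
$$\sum_{S\subseteq D(n,n)}c_S(n)M(S)x^{|S|}=0$$
for every positive $n\times n$ matrix $A$, where $x$ is the top left entry of $\mathrm{Sink}(A)$. Moreover $\sum_Sc_S(n)M(S)x^{|S|}$ is not the zero polynomial. So the conjecture is true for every $n\ge1$.

*Proof.* The $c_S(n)$ are integers since $P$ is an integer matrix. The equation is (6) and Lemma 2 applied to $B=\mathrm{Sink}(A)$. For nontriviality look at the coefficient of $x^{\binom{2n-2}{n-1}}$. The only $S$ of that size is $S=D$, and $c_D(n)=1$, so the coefficient is $M(D)=\prod_{(R,C)}\det A_{\{1\}\cup R,\{1\}\cup C}$. This is a product of minors of a matrix of independent variables, hence a nonzero polynomial. $\blacksquare$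

For $n=2$, $P=\begin{pmatrix}0&1\\-1&2\end{pmatrix}$ gives $c_D=1$, $c_{\{(\emptyset,\emptyset)\}}=-2$, $c_{\{(\{2\},\{2\})\}}=0$, $c_\emptyset=\det P=1$, which is (2).

## General marginals: minimality and uniqueness

Is $F$ the best equation, or could $x$ satisfy one of smaller degree? For positive $A$ and positive $\alpha,\beta$ with equal totals there is a unique matrix $B=(\rho_ia_{ij}\gamma_j)$, $\rho_i,\gamma_j>0$, with row sums $\alpha$ and column sums $\beta$ (Sinkhorn, *Amer. Math. Monthly* 74 (1967)). Write $x(A)=b_{11}$. A property holds *for generic $A$* if it holds outside a proper closed (that is, polynomially defined) subset of the space of complex $p\times q$ matrices.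

**Theorem 2.** Let $p,q\ge1$, let $\alpha,\beta$ be positive with $\sum\alpha_i=\sum\beta_j$, and let $F=\sum_Sc_SM(S)x^{|S|}$ be as in (6), with $c_S\in\mathbb Z[\alpha,\beta]$, evaluated at the given real numbers.

1. $F(A,x(A))=0$ for all positive $A$. Also $c_D=1$ and $c_\emptyset=(-1)^N\alpha_1^{N-N'}\beta_1^{N'}$ with $N'=\binom{p+q-3}{q-2}$ (for $p=q=1$: $N'=0$).
2. $F$ is irreducible of degree $N=\binom{p+q-2}{p-1}$ in $x$ over $\mathbb C(a_{ij})$. So $x(A)$ satisfies no nonzero polynomial equation of smaller degree over $\mathbb C(a_{ij})$. For generic complex $A$, there are exactly $N$ matrices $(\rho_ia_{ij}\gamma_j)$ $(\rho_i,\gamma_j\in\mathbb C^*)$ with marginals $\alpha,\beta$ if $(p,q)\ne(2,2)$ and $p,q\ge2$, and their $(1,1)$ entries are exactly the $N$ roots of $F(A,\cdot)$, all distinct.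
3. (Uniqueness.) If $c'_S\in\mathbb C$ satisfy $\sum_Sc'_SM(S)x(A)^{|S|}=0$ for all positive $A$, then $\sum_Sc'_SM(S)x^{|S|}=c'_D\,F(A,x)$ as polynomials.

For the conjecture itself ($p=q=n$, all marginals $1$), item 2 says that the degree $\binom{2n-2}{n-1}$ is optimal. Since $F\ne0$, item 3 says that a valid integer family is nontrivial if and only if $c'_D\ne0$, and that the polynomial is unique up to a nonzero integer factor, namely $c'_D$.

## The constant coefficient and compound matrices

**Definition (compound matrix).** The $k$-th compound $C_k(K)$ of an $m\times m$ matrix $K$ has rows and columns indexed by the $k$-subsets of $\{1,\dots,m\}$, and its entry at $(U,V)$ is $\det K_{U,V}$. For example, $C_1(K)=K$ and $C_m(K)=(\det K)$.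

The Cauchy–Binet formula says that $C_k(KK')=C_k(K)C_k(K')$, and that for an $m\times k$ matrix $Y$ the vector of maximal minors of $KY$ is $C_k(K)$ times that of $Y$. The Sylvester–Franke theorem says that for $1\le k\le m$
$$\det C_k(K)=(\det K)^{\binom{m-1}{k-1}}.$$
To see it, conjugate $K$ over $\mathbb C$ to an upper triangular $K_0$; by multiplicativity $\det C_k$ does not change. A minor of $K_0$ on rows $u_1<\dots<u_k$ and columns $v_1<\dots<v_k$ can be nonzero only if $u_l\le v_l$ for all $l$, so $C_k(K_0)$ is upper triangular in lexicographic order, with diagonal entries the products of the diagonal entries of $K_0$ over $U$. Each diagonal entry of $K_0$ occurs in $\binom{m-1}{k-1}$ of these products.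

*Proof of item 1.* Lemma 2 gives $F(A,x(A))=0$, and $c_D=1$ is the empty determinant. By (6), $c_\emptyset=(-1)^N\det P$.

If $q=1$, then $N=1$, the only $U$ is $\emptyset$, and $P=(\alpha_1)$, which agrees with $N'=0$. Let $q\ge2$, so $\Omega$ has $p+q-2\ge1$ elements.

**Step 1: recognize $P$ as a compound.** Let $r,t$ be the column vectors $(r_u),(t_u)$, and put $K=I+\alpha_1^{-1}rt^T$. Let $Y$ be any $\Omega\times(q-1)$ matrix with rows $Y_u$. Row $u$ of $KY$ is $Y_u+\alpha_1^{-1}r_u\sum_vt_vY_v$. Expand the maximal minor on rows $U$ by multilinearity. Terms that use the vector $\sum_vt_vY_v$ in two rows vanish. With $G(U)$ now denoting the maximal minors of $Y$, what remains is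
$$G(U)+\alpha_1^{-1}\sum_{u\in U}\sum_{v\in\Omega}r_ut_v\,G(U;Y_u\to Y_v),$$
and, evaluating the replaced determinants exactly as in Step 3 of Lemma 1, this is $\alpha_1^{-1}\sum_{U'}P_{U,U'}G(U')$. By Cauchy–Binet, $C_{q-1}(K)$ and $\alpha_1^{-1}P$ act in the same way on the vector of maximal minors of every $Y$. For $Y$ with independent variable entries these minors are linearly independent, since every monomial of the minor on $U$ uses exactly the rows in $U$. Hence $\alpha_1^{-1}P=C_{q-1}(K)$.

**Step 2: compute the determinant.** We have
$$\det K=1+\alpha_1^{-1}t^Tr=1+\alpha_1^{-1}\Bigl(\sum_{i\ge2}\alpha_i-\sum_{j\ge2}\beta_j\Bigr)=1+\frac{\beta_1-\alpha_1}{\alpha_1}=\frac{\beta_1}{\alpha_1}.$$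
By Sylvester–Franke with $m=p+q-2$ and $k=q-1$, $\det(\alpha_1^{-1}P)=(\beta_1/\alpha_1)^{N'}$, so $\det P=\alpha_1^{N-N'}\beta_1^{N'}$. $\square$

## A divisibility remark

We shall use one principle to pass from "both vanish at $x(A)$" to "one divides the other".

**Lemma 3.** Let $K\in\mathbb C(a_{ij})[x]$ be irreducible and $H\in\mathbb C(a_{ij})[x]$, both vanishing at $x=x(A)$ for all positive $A$ where their coefficients are defined. Then $K\mid H$.

*Proof.* If $K\nmid H$, then $K$ and $H$ are coprime in the principal ideal domain $\mathbb C(a_{ij})[x]$, so a combination of them equals $1$. Clearing denominators gives $uK+vH=w$ with $u,v\in\mathbb C[a_{ij}][x]$ and $0\ne w\in\mathbb C[a_{ij}]$. Put $x=x(A)$. Then $w(A)=0$ for all positive $A$ at which the denominators of $K$ and $H$ do not vanish. These $A$ form a nonempty open set of real matrices, so $w=0$, a contradiction. $\square$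

## Irreducibility when $p=1$, $q=1$ or $p=q=2$

If $p=1$ or $q=1$, then $N=1$, and $F$ has degree $1$ in $x$ with leading coefficient $M(D)=a_{11}\ne0$. It is irreducible.

Let $p=q=2$. Put $m=a_{12}a_{21}$, $w=a_{11}a_{22}$, $\sigma=\alpha_1+\beta_1$, $\pi=\alpha_1\beta_1$, $\kappa=\tau-\sigma$.

**Step 1: write $F$ explicitly.** As in the opening section, the entries of $B$ are $b_{12}=\alpha_1-x$, $b_{21}=\beta_1-x$, $b_{22}=x+\kappa$, and $b_{11}b_{22}\,m=b_{12}b_{21}\,w$ becomes $h(x)=0$ with
$$h=(m-w)x^2+(\kappa m+\sigma w)x-\pi w .$$
This $h$ is $F$ up to a factor. Indeed $P=\begin{pmatrix}\alpha_1-\beta_2&1\\-\alpha_2\beta_2&\tau\end{pmatrix}$ and $\alpha_1-\beta_2=-\kappa$, so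
$$F=\det\begin{pmatrix}a_{11}(x+\kappa)&-a_{11}\\ w\alpha_2\beta_2&(w-m)x-w\tau\end{pmatrix}=a_{11}\bigl[(x+\kappa)((w-m)x-w\tau)+w\alpha_2\beta_2\bigr].$$
Since $\alpha_2\beta_2=(\tau-\alpha_1)(\tau-\beta_1)=\tau(\tau-\sigma)+\pi=\kappa\tau+\pi$ and $\tau-\kappa=\sigma$, the bracket is $(w-m)x^2-(\kappa m+\sigma w)x+\pi w=-h$. So $F=-a_{11}h$.

**Step 2: the discriminant of $h$ is not a square.** The discriminant of $h$ in $x$ is
$$(\kappa m+\sigma w)^2+4\pi w(m-w)=\kappa^2m^2+(2\kappa\sigma+4\pi)mw+(\sigma^2-4\pi)w^2,$$
a binary quadratic form in $m,w$. One quarter of the discriminant of this form is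
$$(\kappa\sigma+2\pi)^2-\kappa^2(\sigma^2-4\pi)=4\pi(\kappa\sigma+\pi+\kappa^2)=4\pi(\kappa\tau+\pi)=4\alpha_1\beta_1\alpha_2\beta_2\ne0 .$$
So the form is a product of two non-proportional linear forms in $m,w$ over $\mathbb C$. Consider such a form $k\,a_{12}a_{21}+l\,a_{11}a_{22}$. If $kl\ne0$, it has degree $1$ in $a_{11}$ with coprime coefficients $l\,a_{22}$ and $k\,a_{12}a_{21}$, so it is irreducible in $\mathbb C[a_{ij}]$. If $kl=0$, it is a constant times a product of two distinct variables. In both cases it is squarefree. A common factor of two non-proportional forms divides both $m$ and $w$, which are coprime, so the two forms are coprime. Hence the discriminant of $h$ is nonconstant and squarefree, and it is not a square in $\mathbb C(a_{ij})$. So $h$, which has degree $2$, has no root in $\mathbb C(a_{ij})$ and is irreducible. Then so is $F=-a_{11}h$.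

## Exactly $N$ complex scalings of a generic matrix

From here to the proof of item 3, $p,q\ge2$ and $(p,q)\ne(2,2)$. The plan is to interpret the roots of $F$ as we did for $A=\begin{pmatrix}4&1\\1&1\end{pmatrix}$: each complex scaling of $A$ with the right marginals gives a root by Lemma 2. We count the scalings, show that they have distinct $(1,1)$ entries, and see that they form one irreducible family.

Let $T=(\mathbb C^*)^{p\times q}$ and
$$G=\bigl((\mathbb C^*)^p\times(\mathbb C^*)^q\bigr)/\{(c,\dots,c;c^{-1},\dots,c^{-1})\},\qquad (\rho,\gamma)A=(\rho_ia_{ij}\gamma_j).$$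
The action of $G$ on $T$ is free: if $\rho_i\gamma_j=1$ for all $i,j$, then all $\rho_i$ are equal to some $c$ and all $\gamma_j$ to $c^{-1}$. Also $\dim G=p+q-1$. Let $L$ be the affine space of complex matrices with marginals $\alpha,\beta$ and $L_0$ the vector space of matrices with zero marginals. Both have dimension $\ell:=(p-1)(q-1)$. The set $L^\circ=L\cap T$ is open in $L$, contains $(\alpha_i\beta_j/\tau)$, and is therefore irreducible of dimension $\ell$. Consider
$$\Phi:G\times L^\circ\to T,\qquad(g,B)\mapsto gB,$$
a map of smooth irreducible varieties, both of dimension $pq$, since $(p+q-1)+(p-1)(q-1)=pq$. Because the action is free, the points of $\Phi^{-1}(A)$ correspond bijectively to the elements of $L^\circ$ in the orbit $GA$, that is, to the scalings of $A$ with marginals $\alpha,\beta$.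

We need one projective variety. The Segre variety is the image of $\mathbb P^{p-1}\times\mathbb P^{q-1}$ in $\mathbb P^{pq-1}$ under $([u],[v])\mapsto[u_iv_j]$. It has dimension $p+q-2$ and degree $\binom{p+q-2}{p-1}=N$ (Hartshorne, *Algebraic Geometry*, Ex. I.7.1). For $p=q=2$ it is the quadric $z_{11}z_{22}=z_{12}z_{21}$, of degree $2$. For $A\in T$ put $X_A=\{[a_{ij}u_iv_j]\}\subset\mathbb P^{pq-1}$. It arises from the Segre variety by an invertible diagonal change of coordinates, so it has the same dimension and degree. Let $\Lambda\subset\mathbb P^{pq-1}$ be the linear space of all $[B]$ for which some $\lambda\in\mathbb C$ makes the row sums $\lambda\alpha_i$ and the column sums $\lambda\beta_j$. The underlying vector space is spanned by $L_0$ and one element of $L$, so $\dim\Lambda=\ell$, and $\Lambda$ has codimension $pq-1-\ell=p+q-2$. On it $\lambda$ is a linear form, namely the sum of all entries divided by $\tau$.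

**Step 1: for generic $A$, every point of $X_A\cap\Lambda$ has all coordinates nonzero and $\lambda\ne0$.** This excludes solutions at infinity. A point $[a_{ij}u_iv_j]$ has support exactly $I\times J$, where $I=\{i:u_i\ne0\}$ and $J=\{j:v_j\ne0\}$ are nonempty. If $I\times J$ is not everything, some row or column is zero, so $\lambda\alpha_i=0$ or $\lambda\beta_j=0$, and $\lambda=0$ because the marginals are positive. So in every bad case, including full support with $\lambda=0$, there are nonempty $I,J$ such that $A_{I,J}$ is a torus scaling of a matrix with zero marginals and nonzero entries on $I\times J$.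

Fix $I,J$ and let $Z$ be the set of such matrices. It is open in a vector space of dimension $(|I|-1)(|J|-1)$ and stable under nonzero scalars. If $Z$ is empty, there is nothing to exclude. Otherwise consider the scaling map from (scaling torus of $I\times J$) $\times\,Z$ to $(\mathbb C^*)^{I\times J}$. The torus has dimension $|I|+|J|-1$, so the source has dimension $|I||J|$. The torus contains the scalars, and $(cg,c^{-1}B)$ has the same image as $(g,B)$ for all $c\in\mathbb C^*$, so every nonempty fiber has dimension at least $1$. Hence the closure of the image has dimension at most $|I||J|-1$, and the matrices $A$ with $A_{I,J}$ in this closure form a proper closed subset of $T$. There are finitely many $(I,J)$, so the bad $A$ lie in a proper closed subset of $T$.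

**Step 2: $X_A\cap\Lambda$ is finite and is the set of scalings.** Let $A$ be as in Step 1. Then $X_A\cap\Lambda$ is a projective variety contained in the affine variety $\Lambda\cap\{\lambda\ne0\}$, so it is finite. Each of its points has a unique representative with $\lambda=1$. That representative has marginals $\alpha,\beta$ and all entries nonzero, and it has the form $(a_{ij}u_iv_j)$ with $u_i,v_j\in\mathbb C^*$. So $X_A\cap\Lambda$ is identified with the set of scalings of $A$ in $L^\circ$.

**Step 3: the intersection is transversal.** This makes the degree equal to an honest count. By generic smoothness (characteristic $0$) there is a nonempty open subset of $T$ such that, for $A$ in it, $d\Phi$ is surjective, hence bijective, at all points of $\Phi^{-1}(A)$. At $(g,B)$, varying $g$ gives the tangent directions $g\cdot T_B(GB)$, and varying $B$ gives $g\cdot L_0$. So the image of $d\Phi$ is $g\cdot(T_B(GB)+L_0)$, and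
$$T_B(GB)+L_0=\mathbb C^{pq}.$$
The affine cone over $X_A$, intersected with $T$, is the orbit $GA=GB$. So the cone is smooth at $B$ with tangent space $T_B(GB)$, of dimension $p+q-1$, and $[B]$ is a smooth point of $X_A$. The affine cone over $\Lambda$ is a vector space containing $L_0$. The two tangent spaces therefore span $\mathbb C^{pq}$. Both contain the line $\mathbb CB$. Dividing by this line, the tangent spaces of $X_A$ and $\Lambda$ at $[B]$ span a space of dimension $pq-1=(p+q-2)+\ell$, the sum of their dimensions. So $X_A$ and $\Lambda$ meet transversally at $[B]$.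

**Step 4: count.** By Bézout's theorem the finite intersection of $X_A$ with the complementary-dimensional linear space $\Lambda$ has total multiplicity $\deg X_A=N$, and each transversal point has multiplicity $1$. So a generic $A$ has exactly $N$ scalings with marginals $\alpha,\beta$. In particular $\Phi^{-1}(A)\ne\emptyset$ for generic $A$, so $\Phi$ is dominant.

## The $N$ scalings have distinct top left entries

Let $\Xi$ be the set of $B\in L^\circ$ for which there is $g\in G\setminus\{1\}$ with $gB\in L$ and $(gB)_{11}=b_{11}$. We claim $\dim\Xi\le\ell-1$.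

**Step 1: write the conditions.** Represent $g=(\rho,\gamma)$ with $\rho_1=1$. Then $(gB)_{11}=b_{11}\gamma_1$, and since $b_{11}\ne0$, also $\gamma_1=1$. Let $\mathbf 1$ denote an all-ones vector. The conditions that $B$ and $gB$ have marginals $\alpha,\beta$ are
$$B\mathbf 1=\alpha,\quad \mathbf 1^TB=\beta^T,\quad B\gamma=(\alpha_i/\rho_i)_i,\quad \rho^TB=(\beta_j/\gamma_j)_j. \tag{7}$$
If $\gamma\in\mathbb C\mathbf 1$, then $\gamma=\mathbf 1$, and the first and third conditions give $\alpha_i=\alpha_i/\rho_i$, so $\rho=\mathbf 1$ and $g=1$, which is excluded. In the same way, if $\rho\in\mathbb C\mathbf 1$, then $\rho=\mathbf 1$, and the second and fourth conditions give $\gamma=\mathbf 1$. So $\mathbf 1,\gamma$ are independent, and $\mathbf 1,\rho$ are independent.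

**Step 2: for fixed $(\rho,\gamma)$, count the $B$.** The difference of two solutions of (7) is a matrix killed on the right by $\mathbf 1,\gamma$ and on the left by $\mathbf 1,\rho$. Such matrices are the bilinear forms on $\mathbb C^p/\langle\mathbf 1,\rho\rangle\times\mathbb C^q/\langle\mathbf 1,\gamma\rangle$, a space of dimension $(p-2)(q-2)$. So the solution set of (7) is empty or an affine space of dimension $(p-2)(q-2)$.

**Step 3: two necessary conditions on $(\rho,\gamma)$.** Computing $\mathbf 1^TB\gamma$ and $\rho^TB\mathbf 1$ each in two ways, we see that solvability of (7) requires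
$$f:=\sum_j\beta_j\gamma_j-\sum_i\alpha_i/\rho_i=0,\qquad k:=\sum_i\alpha_i\rho_i-\sum_j\beta_j/\gamma_j=0\qquad(\rho_1=\gamma_1=1).$$
Work in $(\mathbb C^*)^{p+q-2}$ with coordinates $\rho_2,\dots,\rho_p,\gamma_2,\dots,\gamma_q$. The equation $f=0$ can be solved for $\gamma_2$, so $\{f=0\}$ is an open subset (where $\gamma_2\ne0$) of the graph of a function on $(\mathbb C^*)^{p+q-3}$. It is nonempty by the points exhibited next, so it is irreducible of dimension $p+q-3$.

**Step 4: $k$ does not vanish identically on $\{f=0\}$.**

- If $q\ge3$: fix $\rho_i>0$ $(i\ge2)$ so small that $\eta:=\alpha_1-\beta_1+\sum_{i\ge2}\alpha_i/\rho_i>0$. Choose $\gamma_j>0$ with $\sum_{j\ge2}\beta_j\gamma_j=\eta$, with $\gamma_2\to0^+$ and the remaining $\beta_j\gamma_j$ equal to each other. Then $f=0$. The remaining $\gamma_j$ stay bounded away from $0$, while $\beta_2/\gamma_2\to\infty$, so $k\to-\infty$.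
- If $q=2$, then $p\ge3$: fix $\gamma_2>0$ with $\eta':=\beta_1-\alpha_1+\beta_2\gamma_2>0$. Choose $\rho_i>0$ with $\sum_{i\ge2}\alpha_i/\rho_i=\eta'$, with $\rho_2\to+\infty$ and the remaining $\alpha_i/\rho_i$ equal to each other. Then $f=0$ and $k\to+\infty$.

This is where $(2,2)$ has to be set apart. For $p=q=2$ and all marginals $1$, $f=\gamma_2-1/\rho_2$ and $k=\rho_2-1/\gamma_2$ vanish on the same curve $\rho_2\gamma_2=1$, so the second condition adds nothing.

**Step 5: conclude.** Since $\{f=0\}$ is irreducible and $k$ is not identically zero on it, $\dim\{f=k=0\}\le p+q-4$. The set of triples $(\rho,\gamma,B)$ with $(\rho,\gamma)\neq(\mathbf 1,\mathbf 1)$, $B\in L^\circ$ and (7) maps to $\{f=k=0\}$ with fibers of dimension at most $(p-2)(q-2)$, and $\Xi$ is its image under $(\rho,\gamma,B)\mapsto B$. So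
$$\dim\Xi\le(p+q-4)+(p-2)(q-2)=pq-p-q=\ell-1 .$$
Hence $\dim\Phi(G\times\Xi)\le(p+q-1)+(\ell-1)=pq-1$, and a generic $A$ has no scaling in $\Xi$. For such $A$ let $B\ne B'$ be scalings of $A$ in $L^\circ$. Then $B'=gB$ with $g\ne1$, and $b_{11}\ne b'_{11}$ because $B\notin\Xi$. So the $N$ scalings of a generic $A$ have $N$ distinct $(1,1)$ entries.

## Irreducibility of $F$ in the main case

**Step 1: the roots of $F(A,\cdot)$.** For generic $A$, Lemma 2 says that the $N$ distinct numbers $b_{11}$ are roots of $F(A,\cdot)$. This polynomial has degree $N$, because its leading coefficient $M(D)$ is a nonzero polynomial in the $a_{ij}$. So these are all its roots, and they are simple. This is the last statement of item 2.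

**Step 2: a factor of $F$ would catch all roots at once.** Suppose $F=F_1F_2$ in $\mathbb C(a_{ij})[x]$ with both degrees in $x$ positive. Since $\Phi$ is dominant, composition with $\Phi$ embeds $\mathbb C(a_{ij})$ into the function field $\mathbb C(G\times L^\circ)$. In that field $F(\Phi(g,B),b_{11})=0$: if $A=gB$, then $B=g^{-1}A$ is a scaling of $A$ with marginals $\alpha,\beta$, and Lemma 2 applies. A product in a field is zero only if a factor is, so for one factor, say $F_1$, we have $F_1(\Phi(g,B),b_{11})=0$, and this holds at all points $(g,B)$ for which the coefficients of $F_1$ are defined at $\Phi(g,B)$. Here the irreducibility of $G\times L^\circ$ enters: the same factor serves for all scalings. Now let $A$ be generic, so that the coefficients of $F_1$ are defined at $A$ and its leading coefficient does not vanish. All $N$ points of $\Phi^{-1}(A)$ are covered, so the $N$ distinct values $b_{11}$ are roots of the nonzero polynomial $F_1(A,\cdot)$ of degree less than $N$. This is a contradiction, so $F$ is irreducible.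

**Step 3: minimality, for all $p,q\ge1$.** In every case, including the small ones, $F$ is irreducible of degree $N$ and vanishes at $x(A)$. By Lemma 3, any nonzero polynomial over $\mathbb C(a_{ij})$ satisfied by $x(A)$ is a multiple of $F$ and so has degree at least $N$. This completes the proof of item 2. $\square$

## Uniqueness of the polynomial

*Proof of item 3.* Let $p,q\ge1$ and let $H=\sum_Sc'_SM(S)x^{|S|}$ vanish at $x=x(A)$ for all positive $A$. By Lemma 3 and item 2, $F\mid H$ in $\mathbb C(a_{ij})[x]$. Since $\deg_xH\le N=\deg_xF$, we get $H=\mu F$ with $\mu\in\mathbb C(a_{ij})$. Only $S=D$ contributes to the coefficient of $x^N$, on both sides, and $c_D=1$. So $c'_DM(D)=\mu M(D)$, and since $M(D)\ne0$, $\mu=c'_D$. Hence $H=c'_D\,F$. $\blacksquare$
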